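\title{Morita cancellation over a one-dimensional center}

\begin{abstract}
We show that a left noetherian algebra over an algebraically closed field $\Bbbk$ whose center is an affine domain of Gelfand--Kirillov dimension one need not be Morita cancellative. In every characteristic $p>0$, the triangular matrix algebras attached to the coverings $u\mapsto u^{p^2}+\lambda u^p+u$ of the affine line are finite free modules over a center $\Bbbk[x]$ and become isomorphic after one central indeterminate is adjoined, but they are not all Morita equivalent. Morita cancellation does hold when the center is not $\Bbbk[x]$, when two fibers over $\Bbbk[x]$ are not Morita equivalent, and when the characteristic is zero and the algebra is module-finite over its center. We also determine, for each polynomial $f$ with $f'\neq0$, whether the triangular algebra attached to the map $u\mapsto f(u)$ is Morita cancellative.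
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Bbbk$ is an algebraically closed field and algebras are associative unital $\Bbbk$-algebras. For an algebra $A$ we write $M(A)$ for the category of right $A$-modules, $Z(A)$ for the center, and $A[t]$ for the polynomial algebra in a central indeterminate $t$. We write $A\sim B$, and call $A$ and $B$ Morita equivalent, if $M(A)$ and $M(B)$ are equivalent; equivalences are $\Bbbk$-linear unless we say otherwise. An algebra $A$ is \emph{cancellative} if $A[t]\cong B[t]$ implies $A\cong B$, and \emph{Morita cancellative}, or \emph{m-cancellative}, if $A[t]\sim B[t]$ implies $A\sim B$, for every algebra $B$. The first property says that $A$ can be recovered from $A[t]$; the second says the same of the module category.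

An \emph{affine domain} is a finitely generated commutative algebra that is a domain. The Gelfand--Kirillov dimension (GK-dimension) of a finitely generated algebra is $\limsup_n\log(\dim V^n)/\log n$, where $V$ is a finite-dimensional generating subspace containing $1$. For an affine domain it equals the Krull dimension and the transcendence degree of the field of fractions, so an affine domain of GK-dimension one is the coordinate ring of an irreducible affine curve. It is known that every affine prime algebra of GK-dimension one is m-cancellative. The following question from the paper of Lu, Wu and Zhang \cite{LWZ} places the hypothesis on the center instead.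

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be a left noetherian algebra such that $Z(A)$ is an affine domain of GK-dimension one. Is $A$ m-cancellative?}
\medskip

There is a reason to expect a positive answer. An equivalence $A[t]\sim B[s]$ induces an isomorphism of centers $\omega\colon Z(A)[t]\to Z(B)[s]$. If these are domains and $\omega$ carries $Z(A)$ onto $Z(B)$, then $\omega(t)=\alpha s+c$ with $\alpha$ a unit of $Z(B)$, and factoring out $t$ on one side and $\alpha s+c$ on the other gives $A\sim B$ (Lemma~\ref{lem:untwisted}). When $Z(A)=\Bbbk$ this applies at once, because $Z(B)$ is then an affine domain of dimension zero, that is, $\Bbbk$. It also applies when $Z(A)$ is the coordinate ring of any curve other than the affine line (Lemma~\ref{lem:rigid}). For the line it can fail: if $A=B=D[x]$ with $Z(D)=\Bbbk$, the automorphism of $D[x,t]$ that exchanges $x$ and $t$ does not preserve $\Bbbk[x]$. Here no harm is done, and one may guess that such mixing of the variables is possible only when $A$ is, up to Morita equivalence, of the form $D[x]$. For algebras that are module-finite over their center this guess is right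 in characteristic zero and wrong in positive characteristic, where the answer to the Question is no.

For a nonconstant polynomial $f\in\Bbbk[u]$ put
\[
A_f=\begin{pmatrix}\Bbbk[u]&\Bbbk[u]\\0&\Bbbk[f]\end{pmatrix}\subset M_2(\Bbbk[u]).
\]

\begin{theorem}\label{thm:counter}
Let $\operatorname{char}\Bbbk=p>0$. For $\lambda\in\Bbbk$ let $f_\lambda=u^{p^2}+\lambda u^p+u$ and $A_\lambda=A_{f_\lambda}$.
\begin{enumerate}
\item[(1)] $A_\lambda$ is a finite free module over its center, which is a polynomial ring $\Bbbk[x]$. So $A_\lambda$ is finitely generated as an algebra and two-sided noetherian, and $Z(A_\lambda)$ is an affine domain of GK-dimension one.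
\item[(2)] $A_\lambda[t]\cong A_\mu[t]$ for all $\lambda,\mu\in\Bbbk$.
\item[(3)] If $\lambda^{p+1}\neq\mu^{p+1}$, then $M(A_\lambda)$ and $M(A_\mu)$ are not equivalent. Moreover, $M(A_0)$ and $M(A_1)$ are not equivalent even by an equivalence that is not $\Bbbk$-linear.
\end{enumerate}
Hence no $A_\lambda$ is m-cancellative, and no $A_\lambda$ is cancellative.
\end{theorem}

The last sentence of (3) shows that the answer remains negative if arbitrary equivalences are allowed in the definition. The algebras $A_f$ have a nonzero ideal of square zero, so they are not prime and there is no conflict with the result on prime algebras. The next theorem shows how special a counterexample has to be. It has no noetherian hypothesis. If $Z(A)=\Bbbk[x]$, the algebras $A/(x-a)A$ with $a\in\Bbbk$ are called the \emph{fibers} of $A$.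

\begin{theorem}\label{thm:positive}
Let $A$ be an algebra whose center is an affine domain of GK-dimension one.
\begin{enumerate}
\item[(a)] If $Z(A)\not\cong\Bbbk[x]$, then $A$ is m-cancellative.
\item[(b)] If $Z(A)=\Bbbk[x]$ and two fibers $A/(x-a)A$ and $A/(x-b)A$ with $a,b\in\Bbbk$ are not Morita equivalent, then $A$ is m-cancellative.
\item[(c)] If $\operatorname{char}\Bbbk=0$ and $A$ is a finitely generated $Z(A)$-module, then $A$ is m-cancellative.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:counter} and~\ref{thm:positive}(c) together give the following.

\begin{corollary}\label{cor:char}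
All algebras that are module-finite over their center, and whose center is an affine domain of GK-dimension one, are m-cancellative if and only if $\operatorname{char}\Bbbk=0$.
\end{corollary}

A polynomial $f$ is \emph{additive} if $f(u+w)=f(u)+f(w)$ in $\Bbbk[u,w]$. In characteristic $p>0$ this means that $f=\sum_ic_iu^{p^i}$. Within the family $A_f$ the failure of cancellation can be located exactly.

\begin{theorem}\label{thm:class}
Let $f\in\Bbbk[u]$ with $f'\neq0$. Then $A_f$ fails to be m-cancellative if and only if $\operatorname{char}\Bbbk=p>0$ and $f-f(0)$ is an additive polynomial of degree $p^r$ with $r\ge2$.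
\end{theorem}

One case is not decided here: in characteristic zero, algebras $A$ that are not module-finite over $Z(A)\cong\Bbbk[x]$ and all of whose fibers are Morita equivalent to each other.

The three theorems come from one picture. Regard an algebra $A$ with center $\Bbbk[x]$ as the family of its fibers over the affine line. An equivalence $A[t]\sim B[s]$ identifies two planes, $\Bbbk[x,t]=\Bbbk[y,s]$ with $Z(B)=\Bbbk[y]$. If $\Bbbk[x]\neq\Bbbk[y]$, the line $y=0$ maps onto the $x$-line by a finite map, and along this line $B[s]$ is a constant family. So $A$ becomes Morita equivalent to a constant family after pullback along a finite surjective map from a line (Section~\ref{sec:centers}). In characteristic zero a module-finite family with this property is itself constant, because torsors under linear algebraic groups on the line are trivial (Section~\ref{sec:zero}). In characteristic $p$ the line has nontrivial \'etale coverings, among them the quotients $u\mapsto\prod_{v\in V}(u-v)$ by finite groups $V\subset\Bbbk$ of translations. The algebra $A_f$ is built to record the covering $u\mapsto f(u)$. For these coverings, $A_f$ remembers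 $V$ up to a scalar factor, while $A_f[t]$ remembers only the order of $V$ (Section~\ref{sec:counter}). Subgroups of order $p$ are all proportional and subgroups of order $p^r$ with $r\ge2$ are not, which is the bound in Theorem~\ref{thm:class} (Section~\ref{sec:class}).

\section{Morita invariants}\label{sec:morita}

Let $F\colon M(A)\to M(B)$ be an equivalence, not necessarily $\Bbbk$-linear. A \emph{progenerator} of $M(A)$ is a finitely generated projective module $P$ such that $A$ is a direct summand of some $P^m$. The module $P$ with $F(P)\cong B$ is a progenerator, $B\cong\operatorname{End}_A(P)$, and $F\cong\operatorname{Hom}_A(P,-)$. Writing $P$ as a direct summand of $A^n$ gives $B\cong eM_n(A)e$ for an idempotent $e$ that is \emph{full}, meaning $M_n(A)eM_n(A)=M_n(A)$. Conversely, $A\sim eM_n(A)e$ for every full idempotent $e$. We use three standard consequences.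

\begin{enumerate}
\item[(M1)] \emph{Centers.} The center of $A$ is the ring of endomorphisms of the identity functor of $M(A)$. So $F$ induces a ring isomorphism $\omega\colon Z(A)\to Z(B)$ such that $F$ takes multiplication by $z$ on a module $L$ to multiplication by $\omega(z)$ on $F(L)$; in the model $B=eM_n(A)e$ it is $z\mapsto ze$. If $K$ is a commutative ring with homomorphisms to $Z(A)$ and $Z(B)$, then $F$ is \emph{$K$-linear} when $\omega$ is compatible with them. In particular $F$ is linear over $K=Z(A)$, acting on $B$ through $\omega$.
\item[(M2)] \emph{Ideals.} The map $I\mapsto J=eM_n(I)e$ is a lattice isomorphism between the two-sided ideals of $A$ and those of $B$. It preserves products, and $F$ restricts to an equivalence $M(A/I)\to M(B/J)$; see \cite{AF} and \cite{MR}.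
\item[(M3)] \emph{Base change.} If $F$ is $K$-linear, then $B\cong\operatorname{End}_A(P)\cong eM_n(A)e$ as $K$-algebras. For a commutative $K$-algebra $S$ the idempotent $e\otimes1$ of $M_n(A\otimes_KS)$ is full, so $A\otimes_KS\sim B\otimes_KS$ by an $S$-linear equivalence.
\end{enumerate}

Morita equivalent algebras have the same number of isomorphism classes of simple modules, and by (M3) an algebra Morita equivalent to a finite-dimensional algebra is finite-dimensional. We also use $Z(A[t])=Z(A)[t]$.

A proper ideal $\mathfrak p$ of $A$ is \emph{prime} if $IJ\subseteq\mathfrak p$ implies $I\subseteq\mathfrak p$ or $J\subseteq\mathfrak p$ for ideals $I,J$. The \emph{prime radical} $N(A)$ is the intersection of the prime ideals. It contains every nilpotent ideal, and it is zero for a finite product of matrix rings over reduced commutative rings. Hence $N(A)=N$ whenever $N$ is a nilpotent ideal and $A/N$ is such a product. The center alone does not separate our examples, since it is always $\Bbbk[x]$. The invariant that does is the following map.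

\begin{lemma}\label{lem:invariant}
Let $F\colon M(A)\to M(B)$ be an equivalence, not necessarily $\Bbbk$-linear. There is a ring isomorphism $\bar\omega$ such that the square
\[
\begin{array}{ccc}
Z(A)&\longrightarrow&Z(A/N(A))\\
{\scriptstyle\omega}\downarrow\phantom{\scriptstyle\omega}&&\phantom{\scriptstyle\bar\omega}\downarrow{\scriptstyle\bar\omega}\\
Z(B)&\longrightarrow&Z(B/N(B))
\end{array}
\]
commutes. If $F$ is $K$-linear, then $\bar\omega$ is an isomorphism of $K$-algebras.
\end{lemma}

\begin{proof}
The correspondence (M2) preserves inclusions, intersections and products, so it matches prime ideals and takes $N(A)$ to $N(B)$. Thus $B/N(B)=\bar eM_n(A/N(A))\bar e$, where $\bar e$ is the image of $e$, and $\bar\omega(z)=z\bar e$ is the isomorphism (M1) for the restricted equivalence. It is compatible with $\omega(z)=ze$, and the last statement follows because $K$ acts through the left column.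
\end{proof}

\section{Triangular algebras and additive polynomials}\label{sec:counter}

\subsection{What $A_f$ remembers}

For an inclusion $C\subseteq S$ of commutative algebras let
\[
T(S,C)=\begin{pmatrix}S&S\\0&C\end{pmatrix}\subseteq M_2(S),
\]
so that $A_f=T(\Bbbk[u],\Bbbk[f])$. The corner entry ties the two diagonal blocks together and cuts the center down from $S\times C$ to $C$, while $S$ reappears modulo the prime radical.

\begin{lemma}\label{lem:triangular}
Let $T=T(S,C)$.
\begin{enumerate}
\item[(i)] $Z(T)=C\cdot1$.
\item[(ii)] If $S$ is reduced, then $N(T)=Se_{12}$, $T/N(T)=S\times C$, and the map $Z(T)\to Z(T/N(T))$ is $c\mapsto(c,c)$.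
\item[(iii)] If $S$ is free of rank $n\geq1$ over $C$, then $T$ is free of rank $2n+1$ over $C$, and $T\otimes_CC_1=T(S\otimes_CC_1,C_1)$ for every commutative $C$-algebra $C_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $z=ae_{11}+me_{12}+ce_{22}$ be central. From $ze_{11}=ae_{11}$ and $e_{11}z=ae_{11}+me_{12}$ we get $m=0$, and from $ze_{12}=ae_{12}$ and $e_{12}z=ce_{12}$ we get $a=c\in C$. Scalar matrices are central, which proves (i). The ideal $Se_{12}$ has square zero and the quotient $S\times C$ is reduced; this gives (ii). In (iii), $S\otimes_CC_1$ is free of positive rank over $C_1$, so it contains $C_1$, and $T=S\oplus S\oplus C$ as a $C$-module.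
\end{proof}

If $\deg f=n\geq1$, then $\Bbbk[u]$ is free over $\Bbbk[f]$ with basis $1,u,\dots,u^{n-1}$, so all three parts apply to $A_f$. With $x=f(u)$ we have $\Bbbk[u]=\Bbbk[x][U]/(f(U)-x)$. By (iii), the base change of $A_f$ along $\Bbbk[x]\to C_1$, $x\mapsto q$, is $T\bigl(C_1[U]/(f(U)-q),C_1\bigr)$.

\begin{lemma}\label{lem:remember}
Let $f\in\Bbbk[u]$ and $g\in\Bbbk[w]$ have degree at least $2$. If $M(A_f)$ and $M(A_g)$ are equivalent, not necessarily $\Bbbk$-linearly, then there are a field automorphism $\sigma$ of $\Bbbk$ and $\alpha,\gamma\in\Bbbk^\times$, $\delta,\varepsilon\in\Bbbk$ with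
\begin{equation}\label{eq:affine}
f^\sigma(\gamma w+\delta)=\alpha g(w)+\varepsilon ,
\end{equation}
where $f^\sigma$ is obtained by applying $\sigma$ to the coefficients of $f$; if the equivalence is $\Bbbk$-linear, then $\sigma=\mathrm{id}$. Conversely, for nonconstant $f$ and $g$, an identity \eqref{eq:affine} with $\sigma=\mathrm{id}$ implies $A_f\cong A_g$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:invariant} and~\ref{lem:triangular} there are ring isomorphisms $\omega\colon\Bbbk[f]\to\Bbbk[g]$ and $\bar\omega\colon\Bbbk[u]\times\Bbbk[f]\to\Bbbk[w]\times\Bbbk[g]$ compatible with the diagonal maps. Each side is a product of two domains, so its only nontrivial idempotents are $(1,0)$ and $(0,1)$, and $\bar\omega$ either preserves or exchanges the factors. The diagonal map from $\Bbbk[f]$ is onto the second factor and, since $\deg f\ge2$, not onto the first; the same holds for $g$. So $\bar\omega$ preserves the factors and gives a ring isomorphism $\varphi\colon\Bbbk[u]\to\Bbbk[w]$ with $\varphi(\Bbbk[f])=\Bbbk[g]$. The constants are the units together with $0$, so $\varphi$ restricts to an automorphism $\sigma$ of $\Bbbk$, which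 is the identity if the equivalence is $\Bbbk$-linear. Now $\varphi(u)$ generates $\Bbbk[w]$ and $\varphi(f)$ generates $\Bbbk[g]$ over $\Bbbk$, so $\varphi(u)=\gamma w+\delta$ and $\varphi(f)=\alpha g+\varepsilon$ with $\alpha,\gamma\neq0$. This is \eqref{eq:affine}. Conversely, $u\mapsto\gamma w+\delta$ maps $\Bbbk[u]$ onto $\Bbbk[w]$ and $\Bbbk[f]$ onto $\Bbbk[g]$.
\end{proof}

\subsection{Finite groups of translations}

Differentiating $f(u+w)=f(u)+f(w)$ in $u$ and setting $u=0$ gives $f'(w)=f'(0)$. So an additive polynomial has constant derivative, and it is \emph{separable} (has no multiple root) exactly when $f'\neq0$. Its roots form a subgroup of $(\Bbbk,+)$. A finite subgroup $V$ of $(\Bbbk,+)$ is zero in characteristic $0$ and is an $\mathbb F_p$-vector space, of order $p^r$ for some $r$, in characteristic $p$. Put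
\[
f_V(u)=\prod_{v\in V}(u-v),
\]
and let $V$ act on $\Bbbk[u]$ by $u\mapsto u+v$.

\begin{lemma}\label{lem:additive}
Let $V$ be a finite subgroup of $(\Bbbk,+)$.
\begin{enumerate}
\item[(i)] $f_V$ is additive and separable, and every separable additive polynomial with group of roots $V$ is a scalar multiple of $f_V$.
\item[(ii)] $\Bbbk[u]^V=\Bbbk[f_V]$. In particular, a $V$-invariant polynomial $f$ of degree $|V|$ satisfies $f-f(0)=cf_V$ with $c\in\Bbbk^\times$.
\end{enumerate}
\end{lemma}

\begin{proof}
The polynomial $f_V$ is $V$-invariant, since translation by $v$ permutes its factors. As a polynomial in $u$ over the domain $\Bbbk[w]$, the difference $f_V(u+w)-f_V(u)-f_V(w)$ has degree less than $|V|$, and it vanishes at each $u=v\in V$ because $f_V(v+w)=f_V(w)$ and $f_V(v)=0$. So it is zero. The rest of (i) holds because a separable polynomial is determined up to a scalar by its roots. For (ii), let $q$ be invariant and nonconstant. Then $q-q(0)$ vanishes on $V$, so $q-q(0)=f_Vq_1$, where $q_1$ is invariant and of smaller degree. Induction on the degree gives $q\in\Bbbk[f_V]$.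
\end{proof}

\begin{corollary}\label{cor:proportional}
Let $f,g$ be separable additive polynomials with groups of roots $V,W$. If $V=\gamma W$ for some $\gamma\in\Bbbk^\times$, then $A_f\cong A_g$. If $f,g$ have degree at least $2$ and $A_f\sim A_g$, then $V=\gamma W$ for some $\gamma\in\Bbbk^\times$.
\end{corollary}

\begin{proof}
If $V=\gamma W$, then $f(\gamma w)$ is separable and additive with group of roots $W$, so $f(\gamma w)=\alpha g(w)$, and Lemma~\ref{lem:remember} applies. If $A_f\sim A_g$, then \eqref{eq:affine} reads $f(\gamma w)+f(\delta)=\alpha g(w)+\varepsilon$. Setting $w=0$ gives $f(\delta)=\varepsilon$, so $f(\gamma w)=\alpha g(w)$ and $V=\gamma W$.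
\end{proof}

A subgroup of order $p$ is $\mathbb F_pv$ with $v\neq0$, so any two of them are proportional. From order $p^2$ on, the finite set of ratios $v/v'$ of nonzero elements of $V$ is an invariant of $V$ up to proportionality that does vary.

\subsection{Degree four in characteristic two}

\begin{example}\label{ex:four}
Let $p=2$ and $\wp(u)=u^2+u$, an additive polynomial with roots $0,1$. For $a\in\Bbbk\setminus\mathbb F_2$ let $V_a=\{0,1,a,a+1\}$ and
\[
\phi_a(u)=u(u+1)(u+a)(u+a+1)=\wp(u)\bigl(\wp(u)+\wp(a)\bigr).
\]
If $\zeta^2+\zeta=1$, then $V_\zeta=\mathbb F_4$ and $\phi_\zeta=u^4+u$ is the polynomial $f_0$ of Theorem~\ref{thm:counter}. All ratios of nonzero elements of $V_\zeta$ lie in $\mathbb F_4$, whereas $b=b/1$ is a ratio for $V_b$. So $A_{\phi_\zeta}\not\sim A_{\phi_b}$ for $b\notin\mathbb F_4$, by Corollary~\ref{cor:proportional}.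

We show by hand that $A_{\phi_a}[t]\cong A_{\phi_b}[t]$ for all $a\neq b$. Let $d=a+b$, $c=d/\wp(a)$ and $c'=d/\wp(b)$. The additive polynomial $u+c\wp(u)$ sends $1\mapsto1$ and $a\mapsto b$, and $w+c'\wp(w)$ sends $1\mapsto1$ and $b\mapsto a$. In $\Bbbk[u,w]$ put
\[
x=\phi_a(u),\qquad t=w+u+c\wp(u),\qquad y=\phi_b(w),\qquad s=u+w+c'\wp(w).
\]
Then $\Bbbk[u,t]=\Bbbk[u,w]=\Bbbk[w,s]$. Substituting $w=t+u+c\wp(u)$ in $s$ and using the additivity of $\wp$,
\[
s=t+c\wp(u)+c'\bigl(\wp(t)+\wp(u)+c^2\wp(u)^2+c\wp(u)\bigr)
=t+c'\wp(t)+c^2c'\wp(u)^2+(c+c'+cc')\wp(u).
\]
We have $c+c'+cc'=c^2c'\wp(a)$: after multiplication by $\wp(a)\wp(b)/d$ this reads $\wp(b)+\wp(a)+d=d^2$, which is $\wp(a)+\wp(b)=\wp(a+b)$. Therefore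
\[
s=t+c'\wp(t)+c^2c'x,\qquad\text{and by symmetry}\qquad t=s+c\wp(s)+cc'^2y .
\]
Since $c,c'\neq0$, the first equation gives $\Bbbk[x,t]=\Bbbk[s,t]$ and the second gives $\Bbbk[y,s]=\Bbbk[s,t]$. Hence
\[
A_{\phi_a}[t]=T(\Bbbk[u,t],\Bbbk[x,t])=T(\Bbbk[w,s],\Bbbk[y,s])=A_{\phi_b}[s].
\]
\end{example}

The four elements $x,t,y,s$ of the example are invariant under the translations $(u,w)\mapsto(u+1,w+1)$ and $(u,w)\mapsto(u+a,w+b)$, and $\Bbbk[s,t]$ is the ring of invariants of the group of order four that these generate. One group acts on the plane, through $V_a$ on the first coordinate and through $V_b$ on the second, and the quotient can be computed by straightening out either coordinate. This is the general proof.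

\subsection{The isomorphism of polynomial extensions}

\begin{proposition}\label{prop:stable}
Let $\operatorname{char}\Bbbk=p>0$ and let $f,g$ be separable additive polynomials of the same degree $p^r$. Then $A_f[t]\cong A_g[t]$.
\end{proposition}

\begin{proof}
Let $V,W$ be the groups of roots of $f,g$. Both have dimension $r$ over $\mathbb F_p$; choose an $\mathbb F_p$-linear isomorphism $\beta\colon V\to W$. The point is that $\beta$, which need not be multiplication by a scalar, is still induced by a polynomial endomorphism of the additive group.

\emph{There is an additive polynomial $h$ with $h|_V=\beta$.} Let $v_1,\dots,v_r$ be an $\mathbb F_p$-basis of $V$. Evaluation at $v_1,\dots,v_r$ is a $\Bbbk$-linear map from the $r$-dimensional space of polynomials $\sum_{i<r}c_iu^{p^i}$ to $\Bbbk^r$. These polynomials define $\mathbb F_p$-linear maps, so an element of the kernel vanishes at all $p^r$ points of $V$; having degree less than $p^r$, it is zero. So evaluation is bijective, and the polynomial $h$ with $h(v_i)=\beta(v_i)$ for all $i$ satisfies $h|_V=\beta$. In the same way there is an additive $h'$ with $h'|_W=\beta^{-1}$.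

Let $V$ act on $\Bbbk[u,w]$ by $u\mapsto u+v$, $w\mapsto w+\beta(v)$, and let $E=\Bbbk[u,w]^V$. The element $t=w-h(u)$ goes to $w+\beta(v)-h(u)-h(v)=t$, so it is invariant, and $\Bbbk[u,w]=\Bbbk[u][t]$. Thus $V$ acts on the coefficients of a polynomial in $t$, and $E=\Bbbk[u]^V[t]=\Bbbk[f(u),t]$ by Lemma~\ref{lem:additive}. Likewise $s=u-h'(w)$ goes to $u+v-h'(w)-h'(\beta(v))=s$, we have $\Bbbk[u,w]=\Bbbk[w][s]$, and $V$ acts on $\Bbbk[w]$ through the translations by $W$, so $E=\Bbbk[g(w),s]$. Therefore
\[
A_f[t]=T\bigl(\Bbbk[u,t],\Bbbk[f(u),t]\bigr)=T\bigl(\Bbbk[u,w],E\bigr)=T\bigl(\Bbbk[w,s],\Bbbk[g(w),s]\bigr)=A_g[s].\qedhere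
\]
\end{proof}

Separability is what makes $|V|=\deg f$, so that $\Bbbk[f]$ is the full ring of invariants. The centers $\Bbbk[f(u)]$ and $\Bbbk[g(w)]$ of $A_f$ and $A_g$ are generated by algebraically independent elements of $E$, so this isomorphism does mix the variables.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
(1) By Lemma~\ref{lem:triangular}, $A_\lambda$ is finite free over its center $\Bbbk[x]$, $x=f_\lambda$. Left and right ideals are $\Bbbk[x]$-submodules, so $A_\lambda$ is noetherian on both sides, and $x$ together with a basis generates it as an algebra.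

(2) Since $f_\lambda'=1$, the additive polynomial $f_\lambda$ is separable, and Proposition~\ref{prop:stable} applies.

(3) Suppose that $M(A_\lambda)$ and $M(A_\mu)$ are equivalent, not necessarily $\Bbbk$-linearly. Then \eqref{eq:affine} reads
\[
(\gamma w+\delta)^{p^2}+\sigma(\lambda)(\gamma w+\delta)^p+(\gamma w+\delta)=\alpha\bigl(w^{p^2}+\mu w^p+w\bigr)+\varepsilon .
\]
The coefficients of $w^{p^2}$, $w$ and $w^p$ give $\gamma^{p^2}=\alpha=\gamma$ and $\sigma(\lambda)\gamma^p=\alpha\mu$. Hence $\gamma^{p^2-1}=1$ and $\mu=\sigma(\lambda)\gamma^{p-1}$, so $\mu^{p+1}=\sigma(\lambda)^{p+1}$. If the equivalence is $\Bbbk$-linear, then $\mu^{p+1}=\lambda^{p+1}$. If $\lambda=0$, then $\mu=0$ whatever $\sigma$ is.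

Since $\Bbbk$ is infinite, for each $\lambda$ there is $\mu$ with $\mu^{p+1}\neq\lambda^{p+1}$. Then $A_\lambda[t]\cong A_\mu[t]$ but $A_\lambda\not\sim A_\mu$, and in particular $A_\lambda\not\cong A_\mu$.
\end{proof}

\section{The isomorphism of centers}\label{sec:centers}

In this section $C=Z(A)$ is an affine domain of dimension one, $B$ is an algebra with $A[t]\sim B[s]$, $C'=Z(B)$, and $\omega\colon C[t]\to C'[s]$ is the induced isomorphism. The ring $C'$ is a subring and a quotient of the two-dimensional affine domain $C'[s]\cong C[t]$, and it is therefore an affine domain of dimension one. We ask when $\omega(C)=C'$, and what follows when this fails.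

\begin{lemma}\label{lem:untwisted}
If $\omega(C)=C'$, then $A\sim B$.
\end{lemma}

\begin{proof}
We have $C'[s]=C'[\omega(t)]$. As $C'$ is a domain, degrees in $s$ multiply under substitution, so $\omega(t)=\alpha s+c$ with $\alpha,c\in C'$, and $\alpha$ is a unit because $s\in C'[\omega(t)]$. By (M3) with $K=C[t]$ and $S=K/(t)$ we get $A=A[t]/(t)\sim B[s]/(\alpha s+c)$, and $s\mapsto-\alpha^{-1}c$ identifies the last algebra with $B$. The dimension of $C$ plays no role here.
\end{proof}

If $\omega(C)\neq C'$, some line $\{\mathfrak m\}\times\mathbb A^1$ in $\operatorname{Spec}C'[s]$ will map nonconstantly to the curve $\operatorname{Spec}C$. The next lemma recognizes the normal curves that receive such a map.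

\begin{lemma}\label{lem:line}
Let $R$ be a one-dimensional normal affine domain that embeds in a polynomial algebra in one or two variables. Then $R\cong\Bbbk[z]$.
\end{lemma}

\begin{proof}
Let $R\subseteq\Bbbk[x,t]$. Some element of $R$ takes different values at two points of the plane. Restriction to the line through them is a homomorphism from $R$ to a polynomial algebra $\Bbbk[s]$ whose image contains a nonconstant polynomial and so has dimension one. Its kernel is a prime ideal $\mathfrak p$ with $\dim R/\mathfrak p=\dim R$, so $\mathfrak p=0$. We may thus assume $R\subseteq\Bbbk[s]$. By L\"uroth's theorem the field of fractions of $R$ is a rational function field in one variable, so the smooth curve $\operatorname{Spec}R$ is an open subset $U$ of $\mathbb P^1$, and $U\neq\mathbb P^1$ because $U$ is affine. The nonconstant morphism $\mathbb A^1\to U$ extends to a surjection $\mathbb P^1\to\mathbb P^1$, under which every point outside $U$ has a nonempty preimage contained in $\{\infty\}$. So $\mathbb P^1\setminus U$ is one point and $U\cong\mathbb A^1$.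
\end{proof}

\begin{lemma}\label{lem:rigid}
If $C\not\cong\Bbbk[x]$, then $\omega(C)=C'$.
\end{lemma}

\begin{proof}
For a maximal ideal $\mathfrak m$ of $C'$ let $\rho_{\mathfrak m}\colon C\to(C'/\mathfrak m)[s]=\Bbbk[s]$ be $\omega$ followed by reduction modulo $\mathfrak m$.

\emph{Case 1: $\rho_{\mathfrak m}(C)=\Bbbk$ for all $\mathfrak m$.} If $\omega(c)=\sum_ic_is^i$, then each $c_i$ with $i\ge1$ lies in all maximal ideals of the affine domain $C'$, so it is zero by the Nullstellensatz. Thus $\omega(C)\subseteq C'$. Both rings have transcendence degree one, so $C'$ is algebraic over $\omega(C)$. But an element of $C'[s]=\omega(C)[\omega(t)]$ of positive degree in $\omega(t)$ is transcendental over $\omega(C)$. Hence $C'\subseteq\omega(C)$.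

\emph{Case 2: $\rho_{\mathfrak m}(C)\neq\Bbbk$ for some $\mathfrak m$.} The image has dimension one, so $\rho_{\mathfrak m}$ is injective, and since $\Bbbk[s]$ is normal it extends to an embedding of the normalization $\tilde C$ in $\Bbbk[s]$. The ring $\tilde C$ is a finite $C$-module, hence affine, and Lemma~\ref{lem:line} gives $\tilde C=\Bbbk[x]$ for some $x$. By hypothesis $C\neq\tilde C$: the curve is a line with singularities, and we use the singularities to pin down the projection. The normalization of $C[t]$ is $\tilde C[t]$, so $\omega$ extends to an isomorphism $\tilde\omega\colon\tilde C[t]\to\tilde C'[s]$. Then $\tilde C'$ embeds in $\Bbbk[x,t]$, and $\tilde C'=\Bbbk[y]$ by Lemma~\ref{lem:line}.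

The \emph{conductor} $\mathfrak c=\{a\in\tilde C: a\tilde C\subseteq C\}$ is an ideal of $\tilde C$, so $\mathfrak c=(d(x))$; for example, $C=\Bbbk[x^2,x^3]$ has $d=x^2$. It is nonzero, as it contains a common denominator of finitely many module generators of $\tilde C$, and it is proper, as $C\neq\tilde C$. So $d$ is nonconstant. A polynomial $\sum_ia_it^i$ multiplies $\tilde C[t]$ into $C[t]$ if and only if each $a_i$ multiplies $\tilde C$ into $C$, so the conductor of $C[t]\subseteq\tilde C[t]$ is $\mathfrak c[t]$, the ideal generated by $d(x)$. Likewise the conductor of $C'[s]\subseteq\tilde C'[s]$ is generated by a nonzero polynomial $d_1(y)$. The isomorphism $\tilde\omega$ matches the conductors, so $\tilde\omega(d(x))$ is a nonzero scalar multiple of $d_1(y)$. Let $x-a$ divide $d(x)$. Then $\tilde\omega(x-a)$ is a prime factor of $d_1(y)$ in $\Bbbk[y,s]$, hence a scalar multiple of some $y-a_1$. Thus $\tilde\omega(\tilde C)=\tilde C'$, and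
\[
\omega(C)=\tilde\omega\bigl(C[t]\cap\tilde C\bigr)=C'[s]\cap\tilde C'=C'.\qedhere
\]
\end{proof}

Lemmas~\ref{lem:untwisted} and~\ref{lem:rigid} prove Theorem~\ref{thm:positive}(a).

Now let $C=\Bbbk[x]$. Then $C'$ is a polynomial ring $\Bbbk[y]$: otherwise Lemma~\ref{lem:rigid}, applied to $\omega^{-1}$, would give $C'\cong C$. Use $\omega$ to identify
\[
K=\Bbbk[x,t]=\Bbbk[y,s].
\]
If $\Bbbk[x]=\Bbbk[y]$, then $A\sim B$ by Lemma~\ref{lem:untwisted}. We call the equivalence $A[t]\sim B[s]$ \emph{twisted} if $\Bbbk[x]\neq\Bbbk[y]$. In either case $A[t]=A\otimes_{\Bbbk[x]}K$ and $B[s]=B\otimes_{\Bbbk[y]}K$, so (M3) gives an $S$-linear equivalence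
\begin{equation}\label{eq:master}
A\otimes_{\Bbbk[x]}S\ \sim\ B\otimes_{\Bbbk[y]}S
\end{equation}
for every commutative $K$-algebra $S$. We apply it to the two coordinate axes of the $(y,s)$-plane. Write $x=X(y,s)$, and let $\pi(s)=X(0,s)$ and $\rho(y)=X(y,0)$. We write $A\otimes_\pi\Bbbk[s]$ and $A\otimes_\rho\Bbbk[y]$ for the base changes of $A$ along $x\mapsto\pi(s)$ and $x\mapsto\rho(y)$.

\begin{proposition}\label{prop:twisted}
Let $Z(A)=\Bbbk[x]$, let the equivalence $A[t]\sim B[s]$ be twisted, and let $D=B/yB$.
\begin{enumerate}
\item[(i)] The polynomial $\pi$ is nonconstant, and $A\otimes_\pi\Bbbk[s]\sim D[s]$ by a $\Bbbk[s]$-linear equivalence.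
\item[(ii)] $A/(x-b)A\sim D$ for every $b\in\Bbbk$.
\item[(iii)] $B\sim A\otimes_\rho\Bbbk[y]$ by a $\Bbbk[y]$-linear equivalence.
\end{enumerate}
\end{proposition}

\begin{proof}
If $\pi$ were a constant $a$, then $y$ would divide $x-a$ in $K$. As $x-a$ is a prime element, it would be a scalar multiple of $y$, and $\Bbbk[x]=\Bbbk[y]$. So $\pi$ is nonconstant. The equivalence in (i) is \eqref{eq:master} for $S=K/(y)=\Bbbk[s]$. For (ii) choose $s_0\in\Bbbk$ with $\pi(s_0)=b$, which is possible because $\Bbbk$ is algebraically closed, and take $S=K/(y,s-s_0)=\Bbbk$, in which $x$ maps to $b$ and $y$ to $0$. For (iii) take $S=K/(s)=\Bbbk[y]$.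
\end{proof}

By (ii), a twisted equivalence forces all fibers of $A$ to be Morita equivalent to one another. This proves Theorem~\ref{thm:positive}(b). Part (i) says that $A$ becomes a constant family on a finite cover of the line, and part (iii) says that $B$ is obtained from $A$ by a base change. If $A$ is already constant, say $A\cong D'[x]$ over $\Bbbk[x]$, then (iii) gives
\begin{equation}\label{eq:constant}
B\ \sim\ D'[x]\otimes_\rho\Bbbk[y]=D'[y]\ \cong\ A .
\end{equation}
So the problem is to descend constancy from the $s$-line to the $x$-line.

\section{Module-finite algebras in characteristic zero}\label{sec:zero}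

We first replace the Morita equivalence in Proposition~\ref{prop:twisted}(i) by an isomorphism, because isomorphisms of finite free algebras are parametrized by a scheme. That scheme is a torsor on the line, and we then show that it has a section.

\subsection{From an equivalence to an isomorphism}

\begin{lemma}\label{lem:projective}
Let $D$ be a finite-dimensional algebra, in any characteristic. If a $\Bbbk[s]$-algebra $\Lambda$ is $\Bbbk[s]$-linearly Morita equivalent to $D[s]$, then $\Lambda\cong D'[s]$ as $\Bbbk[s]$-algebras for some finite-dimensional algebra $D'$.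
\end{lemma}

\begin{proof}
By (M3), $\Lambda\cong\operatorname{End}_{D[s]}(P)$ with $P$ finitely generated and projective. We show that $P\cong P_0[s]=P_0\otimes_\Bbbk\Bbbk[s]$ for a finitely generated projective $D$-module $P_0$; then $\Lambda\cong D'[s]$ with $D'=\operatorname{End}_D(P_0)$.

Let $J$ be the Jacobson radical of $D$. It is nilpotent, and $D/J\cong\prod_iM_{n_i}(\Bbbk)$ because $\Bbbk$ is algebraically closed. The module $P/PJ$ is finitely generated and projective over $(D/J)[s]=\prod_iM_{n_i}(\Bbbk[s])$. Such modules over $M_n(\Bbbk[s])$ correspond to finitely generated projective $\Bbbk[s]$-modules, which are free, so they are direct sums of copies of the row module $\Bbbk^n\otimes_\Bbbk\Bbbk[s]$. Hence $P/PJ\cong Q_0[s]$ for a finitely generated $D/J$-module $Q_0$. Let $P_0$ be the projective cover of $Q_0$ over $D$, so that $P_0/P_0J\cong Q_0$ and $P_0[s]/P_0[s]J\cong P/PJ$. Lift this isomorphism to a map $\psi\colon P_0[s]\to P$. Its cokernel $L$ satisfies $L=LJ$, so $L=0$ by nilpotence. Then $\psi$ splits, and its kernel $L'$ satisfies $L'/L'J=0$, so $L'=0$.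
\end{proof}

\subsection{Torsors on the affine line}

Let $G$ be a linear algebraic group over $\Bbbk$ and $X$ a $\Bbbk$-scheme. A \emph{$G$-torsor} over $X$ is an $X$-scheme $I$ with a right action of $G$ such that, for some faithfully flat morphism of finite presentation $X'\to X$, there is an equivariant isomorphism $I\times_XX'\cong G\times X'$ over $X'$. It is \emph{trivial}, that is, isomorphic to $G\times X$, if and only if $I\to X$ has a section. We recall two constructions that rest on faithfully flat descent.

\begin{enumerate}
\item[(T1)] \emph{Twisting.} If $Y$ is an affine variety with a left $G$-action, there is an affine $X$-scheme $I\times^GY$ that becomes $Y\times X'$ over $X'$. A representation $E$ of $G$ gives in this way a vector bundle $\mathcal E=I\times^GE$, and a $G$-stable closed subvariety $Y\subseteq\mathbb P(E)$ gives a closed subscheme $I\times^GY$ of $\mathbb P(\mathcal E)$.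
\item[(T2)] \emph{Reduction of the group.} Let $H\subseteq G$ be a closed subgroup such that $G/H$ is affine or is a closed orbit in some $\mathbb P(E)$, and let $I/H=I\times^G(G/H)$. The natural map $I\to I/H$ is an $H$-torsor, since over $X'$ it is $G\times X'\to G/H\times X'$. Its pullback along a section of $I/H\to X$ is an $H$-torsor over $X$ contained in $I$, and a section of this $H$-torsor is a section of $I$. If $H$ is normal, then $G/H$ is a linear algebraic group and $I/H$ is a $G/H$-torsor.
\end{enumerate}

\begin{proposition}\label{prop:torsor}
Let $\operatorname{char}\Bbbk=0$ and let $G$ be a linear algebraic group over $\Bbbk$. Every $G$-torsor $I$ over $X=\mathbb A^1=\operatorname{Spec}\Bbbk[x]$ is trivial.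
\end{proposition}

\begin{proof}
We reduce the group by (T2) to the identity component $G^0$, then to a Borel subgroup, then to the trivial group.

\emph{From $G$ to $G^0$.} The scheme $I/G^0$ is a torsor under the finite group $G/G^0$, so it is finite and \'etale over $X$. Let $Y$ be a connected component, a smooth irreducible curve of some degree $n$ over $X$, and let $\bar Y\to\mathbb P^1$ be its smooth completion, of genus $g$ and with $m\ge1$ points over $\infty$. The map is unramified over $X$, the ramification indices $e_Q$ over $\infty$ add up to $n$, and ramification is tame in characteristic zero. The Riemann--Hurwitz formula gives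
\[
-2\le 2g-2=-2n+\sum_{Q\mapsto\infty}(e_Q-1)=-n-m ,
\]
so $n=m=1$ and $Y\cong X$. Thus $I/G^0$ has a section, and $I$ contains a $G^0$-torsor $I_0$.

\emph{A rational section.} A field has \emph{dimension at most one} if the Brauer group of each of its finite extensions is trivial. The field $\Bbbk(x)$ has this property by Tsen's theorem, and it is perfect. Steinberg's theorem \cite{St} states that $H^1(L,H)=0$ for every connected linear algebraic group $H$ over a perfect field $L$ of dimension at most one; that is, every $H$-torsor over $L$ has an $L$-point. So $I_0$ has a $\Bbbk(x)$-point. This point may have poles, since $I_0$ is not proper over $X$. We therefore pass to a quotient of $I_0$ that is proper.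

\emph{From $G^0$ to a Borel subgroup.} Let $H\subseteq G^0$ be a Borel subgroup, that is, a maximal connected solvable closed subgroup; the variety $G^0/H$ is complete. By Chevalley's theorem $H$ is the stabilizer of a line in some representation $E$ of $G^0$, and so $G^0/H$ is a closed orbit in $\mathbb P(E)$. Thus $I_0/H$ is a closed subscheme of $\mathbb P(\mathcal E)$, $\mathcal E=I_0\times^{G^0}E$, and it has a $\Bbbk(x)$-point, the image of that of $I_0$. Vector bundles on $X$ are trivial because $\Bbbk[x]$ is a principal ideal domain, so $\mathbb P(\mathcal E)\cong\mathbb P^l\times X$. Scale the homogeneous coordinates of the point to be polynomials without common factor. They have no common zero, so they define a section of $\mathbb P(\mathcal E)$. The equations of $I_0/H$ vanish on this section at the generic point of the integral scheme $X$, hence everywhere. So $I_0/H$ has a section and $I_0$ contains an $H$-torsor.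

\emph{The solvable group $H$.} The unipotent elements of $H$ form a connected normal subgroup $H_u$ with $H/H_u\cong\mathbb G_m^j$. The successive quotients of the lower central series of $H_u$ are connected commutative unipotent groups, and in characteristic zero these are vector groups $\mathbb G_a^i$. Refining by preimages of coordinate subgroups, we obtain a chain $H=H_0\supset H_1\supset\dots\supset H_q=1$ in which each $H_{i+1}$ is normal in $H_i$ with quotient $\mathbb G_m$ or $\mathbb G_a$. By (T2) and induction it suffices to treat these two groups. A $\mathbb G_m$-torsor is the complement of the zero section in the associated line bundle, which is trivial. For $\mathbb G_a$, acting on $\Bbbk^2$ by unipotent upper triangular matrices, (T1) turns a torsor into an exact sequence $0\to\mathcal O_X\to\mathcal F\to\mathcal O_X\to0$ whose splittings are the sections of the torsor, and such a sequence of $\Bbbk[x]$-modules splits.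
\end{proof}

\subsection{Proof of Theorem~\ref{thm:positive}(c)}

Let $\operatorname{char}\Bbbk=0$, let $A$ be a finitely generated $Z(A)$-module, and let $A[t]\sim B[s]$. By part (a) and Lemma~\ref{lem:untwisted} we may assume that $Z(A)=\Bbbk[x]$ and that the equivalence is twisted. The fibers of $A$ are finite-dimensional, so $D=B/yB$ is finite-dimensional by Proposition~\ref{prop:twisted}(ii). By part (i) of that proposition and Lemma~\ref{lem:projective},
\begin{equation}\label{eq:isotrivial}
A\otimes_\pi\Bbbk[s]\cong D'[s]\quad\text{as $\Bbbk[s]$-algebras, with } d=\dim D'<\infty .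
\end{equation}
By \eqref{eq:constant} it suffices to prove that $A\cong D'[x]$ as $\Bbbk[x]$-algebras.

Since $\pi$ is nonconstant, $\Bbbk[s]$ is free over $\Bbbk[x]$ with basis $1,s,\dots,s^{\deg\pi-1}$; in particular it is faithfully flat, and $A$ embeds in $A\otimes_\pi\Bbbk[s]$. The latter is torsion-free over $\Bbbk[s]$ by \eqref{eq:isotrivial}, so $A$ is torsion-free over $\Bbbk[x]$. Being finitely generated, it is free, of rank $d$.

For a commutative $\Bbbk[x]$-algebra $R$ let $I(R)$ be the set of $R$-algebra isomorphisms $D'\otimes_\Bbbk R\to A\otimes_{\Bbbk[x]}R$. In terms of bases of $D'$ and $A$, these are the matrices in $GL_d(R)$ that satisfy the polynomial equations expressing multiplicativity, so $I$ is a closed subscheme of $GL_d\times\mathbb A^1$. In the same way $G(R)=\operatorname{Aut}_R(D'\otimes_\Bbbk R)$ defines a closed subgroup scheme $G$ of $GL_d$. Group schemes of finite type over a field of characteristic zero are smooth, so $G$ is a linear algebraic group. It acts on $I$ on the right by composition, and composition with the isomorphism \eqref{eq:isotrivial} identifies $G\times\operatorname{Spec}\Bbbk[s]$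 with the base change of $I$ to $\Bbbk[s]$. So $I$ is a $G$-torsor over $\mathbb A^1$. By Proposition~\ref{prop:torsor} it has a section, which is an isomorphism $D'[x]\to A$. \qed

\begin{remark}\label{rem:fails}
Module-finiteness makes $D'$ finite-dimensional, so that $G$ is an algebraic group. In characteristic $p$, descent from \eqref{eq:isotrivial} fails. Let $f=f_V$ with $|V|=n>1$ and take $\pi=f$. Then $f(U)-f(s)=\prod_{v\in V}(U-s-v)$, and the factors are pairwise comaximal, so the base change of $A_f$ is $T(\Bbbk[s]^n,\Bbbk[s])=D'[s]$ with $D'=T(\Bbbk^n,\Bbbk)$. But $A_f\not\cong D'[x]$, since modulo the prime radical $A_f$ is a product of two domains and $D'[x]$ is a product of $n+1$. The first step in the proof of Proposition~\ref{prop:torsor} breaks down for the same polynomial: $u\mapsto f(u)$ is a connected finite \'etale covering of $\mathbb A^1$ of degree $n>1$.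
\end{remark}

\section{The algebras $A_f$ that fail to cancel}\label{sec:class}

The next proposition describes all twisted equivalences for $A_f$: they exist only for the coverings of Section~\ref{sec:counter}, and they lead to an algebra of the same kind.

\begin{proposition}\label{prop:twistedAf}
Let $f\in\Bbbk[u]$ have degree $n$ and $f'\neq0$, let $x=f(u)$, and let $A_f[t]\sim B[s]$ be a twisted equivalence. Then there are subgroups $V,W$ of $(\Bbbk,+)$ of order $n$ such that $f-f(0)$ is a scalar multiple of $f_V$ and $B\sim A_{f_W}$.
\end{proposition}

\begin{proof}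
We use the notation $K,\pi,\rho,D$ of Section~\ref{sec:centers}.

\emph{Step 1: $f-b$ has $n$ distinct roots for every $b\in\Bbbk$, and $f'$ is a nonzero constant.} The fiber of $A_f$ at $b$ is $T(\Bbbk[u]/(f-b),\Bbbk)$. Its simple modules are those of the quotient $\Bbbk[u]/(f-b)\times\Bbbk$ by a nilpotent ideal, so their number is one more than the number of distinct roots of $f-b$. By Proposition~\ref{prop:twisted}(ii) this number does not depend on $b$. Now $f-b$ has a multiple root if and only if $b=f(a)$ with $f'(a)=0$. As $f'\neq0$, this excludes only finitely many $b$, so the number of distinct roots is $n$ for some $b$, hence for all $b$. Then $f'$ has no zero.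

It follows that, for every $q\in\Bbbk[z]$, the ring $\Bbbk[z][U]/(f(U)-q)$ is reduced: it is free over $\Bbbk[z]$, so it embeds in $\Bbbk(z)[U]/(f(U)-q)$, which is a product of fields because the derivative of $f(U)-q$ in $U$ is a nonzero constant.

\emph{Step 2: the group $V$.} We show that the covering splits completely over the $s$-line and then compare its sheets. Let $S=\Bbbk[s][U]/(f(U)-\pi(s))$, so that $A_f\otimes_\pi\Bbbk[s]=T(S,\Bbbk[s])$, with $S$ reduced. The algebra $D$ is finite-dimensional by Proposition~\ref{prop:twisted}(ii). With $J$ its Jacobson radical, $J[s]$ is nilpotent and $D[s]/J[s]$ is a product of, say, $l$ matrix rings over $\Bbbk[s]$; so $J[s]$ is the prime radical of $D[s]$ and the center of the quotient is $\Bbbk[s]^l$. Proposition~\ref{prop:twisted}(i) and Lemma~\ref{lem:invariant} give $S\times\Bbbk[s]\cong\Bbbk[s]^l$ as $\Bbbk[s]$-algebras. Every idempotent of $\Bbbk[s]^l$ has entries $0$ and $1$, so $S$ is a product of copies of $\Bbbk[s]$, and there are $n$ of them since $S$ has rank $n$. The $n$ projections send $U$ to polynomials $q_1,\dots,q_n\in\Bbbk[s]$, which are distinct because $U$ generates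 $S$, and which satisfy $f(q_i)=\pi$. Hence
\[
f(U)-\pi(s)=c\prod_{i=1}^n\bigl(U-q_i(s)\bigr),
\]
where $c$ is the leading coefficient of $f$. For $s_0\in\Bbbk$ the polynomial $f(U)-\pi(s_0)$ has $n$ distinct roots by Step~1, so $q_i(s_0)\neq q_j(s_0)$ for $i\neq j$. A polynomial without zeros is constant, so $q_i=q_1+v_i$ with $n$ distinct constants $v_i$. From $f(q_1+v_i)=\pi=f(q_1)$, where $q_1$ is nonconstant because $\pi$ is, we get $f(u+v_i)=f(u)$. The set $V=\{v\in\Bbbk:f(u+v)=f(u)\}$ is a subgroup that contains all $v_i$ and consists of roots of $f-f(0)$, so $|V|=n$. By Lemma~\ref{lem:additive}(ii), $f-f(0)=cf_V$.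

\emph{Step 3: the algebra $B$.} By Proposition~\ref{prop:twisted}(iii), $B\sim\Lambda=T(R,\Bbbk[y])$ by a $\Bbbk[y]$-linear equivalence, where $R=\Bbbk[y][U]/(f(U)-\rho(y))$ is reduced and free of rank $n$ over $\Bbbk[y]$. If $n=1$, then $R=\Bbbk[y]$ and $\Lambda\cong A_{f_W}$ with $W=0$. Let $n>1$; then $\operatorname{char}\Bbbk=p>0$, since $V\neq0$ is finite.

We must show that $R$ is a polynomial ring; the formula for $R$ does not even show that it is a domain, so we go back up to the plane. By (M3), $B[s]\sim\Lambda[s]$ linearly over $K=\Bbbk[y,s]$, so $A_f[t]\sim\Lambda[s]$ linearly over $K$. Lemmas~\ref{lem:invariant} and~\ref{lem:triangular} give an isomorphism of $K$-algebras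
\[
\Bbbk[u,t]\times K\ \cong\ R[s]\times K .
\]
The left side is a product of two domains, so the idempotent $(1,0)$ on the right corresponds to $(1,0)$ or $(0,1)$, and $R[s]$ is isomorphic over $K$ to $\Bbbk[u,t]$ or to $K$. These are free of ranks $n$ and $1$, and $R[s]$ has rank $n>1$, so $R[s]\cong\Bbbk[u,t]$. Hence $R$ is a domain that embeds in $\Bbbk[u,t]$. It is normal, because an element of its field of fractions $L$ that is integral over $R$ lies in $L\cap R[s]=R$, the ring $R[s]$ being normal. It has dimension one, being finite over $\Bbbk[y]$. By Lemma~\ref{lem:line}, $R=\Bbbk[w]$. Write $y=g(w)$. Then $\deg g$ is the rank $n$, and $\Lambda=A_g$.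

The group $V$ acts on $R$ by the $\Bbbk[y]$-automorphisms $U\mapsto U+v$, and the action is faithful. On $R=\Bbbk[w]$ the element $v$ acts by some $w\mapsto a_vw+b_v$. Since $pv=0$ we have $a_v^p=1$, so $a_v=1$ in characteristic $p$. Thus $V$ acts through translations by a subgroup $W=\{b_v:v\in V\}$ of order $n$, and $g$ is $W$-invariant because $y$ is fixed. By Lemma~\ref{lem:additive}(ii), $\Bbbk[g]=\Bbbk[f_W]$, so $B\sim A_g=A_{f_W}$.
\end{proof}

The hypothesis $f'\neq0$ enters in Step~1. Without it the count of simple modules gives nothing: for $f=u^p$ in characteristic $p$ we have $f-b=(u-b^{1/p})^p$, and all fibers of $A_f$ are isomorphic. At the other extreme, $f=u^2$ in characteristic different from $2$ has fibers with two simple modules at $b=0$ and three elsewhere, so $A_f$ is m-cancellative already by Theorem~\ref{thm:positive}(b).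

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Suppose that $\operatorname{char}\Bbbk=p>0$ and that $f-f(0)$ is additive of degree $p^r$ with $r\ge2$. Since $A_f=A_{f-f(0)}$, we may assume that $f$ is additive; it is separable because $f'\neq0$, so its group of roots $V$ has order $p^r$. Choose $\theta\in\Bbbk$ outside the finite set of ratios $v/v'$ with $v,v'\in V$, $v'\neq0$. This set contains $\mathbb F_p$, so $1$ and $\theta$ are linearly independent over $\mathbb F_p$. As $r\ge2$ and $\Bbbk$ is infinite-dimensional over $\mathbb F_p$, there is a subgroup $W$ of order $p^r$ that contains $1$ and $\theta$. Then $A_f[t]\cong A_{f_W}[t]$ by Lemma~\ref{lem:additive}(i) and Proposition~\ref{prop:stable}. If $V=\gamma W$, then $\theta=\gamma\theta/\gamma$ would be a ratio of elements of $V$. So $A_f\not\sim A_{f_W}$ by Corollary~\ref{cor:proportional}, and $A_f$ is not m-cancellative.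

Conversely, let $A_f[t]\sim B[s]$ and $A_f\not\sim B$. By Section~\ref{sec:centers} the equivalence is twisted, so Proposition~\ref{prop:twistedAf} provides $V$ and $W$ of order $n=\deg f$ with $A_f=A_{f_V}$ and $B\sim A_{f_W}$, and $f-f(0)$ is additive. If $n=1$, or if $\operatorname{char}\Bbbk=p>0$ and $n=p$, then $V$ and $W$ are proportional, and Corollary~\ref{cor:proportional} gives $A_f\cong A_{f_W}\sim B$, a contradiction. In characteristic zero $V=0$ and $n=1$, so this case does not occur. Hence $\operatorname{char}\Bbbk=p>0$ and $n=|V|=p^r$ with $r\ge2$.
\end{proof}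

\begin{thebibliography}{9}

\bibitem{AF} Anderson and Fuller, \emph{Rings and Categories of Modules}, \S21.

\bibitem{LWZ} D.-M. Lu, Q.-S. Wu and J.J. Zhang, \emph{Morita cancellation problem}, arXiv:1804.01888 (2018).

\bibitem{MR} McConnell and Robson, 3.5.9.

\bibitem{St} Steinberg, \emph{Regular elements of semisimple algebraic groups}, Publ. IH\'ES 25 (1965), Theorem 1.9.

\end{thebibliography}
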